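\title{The Palais--Smale condition for singular Liouville functionals on compact surfaces}

\begin{abstract}
On a compact surface $\Sigma$ we consider the functional
$I_\rho(u)=\int|\nabla u|^2-\rho\log\int\tilde h e^{2u}$ on zero-mean $H^1$ functions, where the weight $\tilde h$ behaves like $d(x,p_j)^{2\alpha_j}$ at finitely many points $p_j$. For $\alpha_j\in(-1,1]$ we prove that $I_\rho$ satisfies the Palais--Smale condition if and only if $\rho$ does not belong to the set $\Lambda$ of sums $4\pi n+4\pi\sum_{j\in J}(1+\alpha_j)>0$. In particular, for $\alpha_j\in[0,1]$ the condition holds for every $\rho\in(4\pi,8\pi)$ with $\rho\neq4\pi(1+\alpha_j)$. For $\rho\notin\Lambda$ the hypothesis $I_\rho'(u_l)\to0$ alone gives a convergent subsequence; we show that this stronger statement fails at $\rho=4\pi\alpha_1$ when $\alpha_1>1$. The proof is a bubble decomposition in which the error, small only in $H^1$, grows at most like the square root of the logarithmic distance between scales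 and is therefore beaten by a linear decay.
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $\Sigma$ be a compact orientable surface (connected, without boundary) with a Riemannian metric $g$, distance $d_g$ and area $|\Sigma|$. Let $G_p$ be the Green's function of $-\Delta_g$ with pole $p$,
\[
-\Delta_gG_p=\delta_p-\frac1{|\Sigma|},\qquad \int_\Sigma G_p\,dV_g=0 .
\]
Given a smooth positive function $h$, distinct points $p_1,\dots,p_m\in\Sigma$ and exponents $\alpha_j>-1$, put
\[
\tilde h=h\,e^{-4\pi\sum_{j=1}^m\alpha_jG_{p_j}} .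
\]
Near $p_j$ the weight $\tilde h$ behaves like $d_g(x,p_j)^{2\alpha_j}$; the condition $\alpha_j>-1$ makes it integrable. We consider the equation
\begin{equation}\label{eq:liouville}
-\Delta_gu=\rho\left(\frac{\tilde he^{2u}}{\int_\Sigma\tilde he^{2u}\,dV_g}-\frac1{|\Sigma|}\right)\quad\text{on }\Sigma ,
\end{equation}
which says that $u$ is, up to a constant, the Green potential of a measure of total mass $\rho$ with density proportional to $\tilde he^{2u}$. It is the Euler--Lagrange equation of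
\[
I_\rho(u)=\int_\Sigma|\nabla_gu|^2\,dV_g+\frac{2\rho}{|\Sigma|}\int_\Sigma u\,dV_g-\rho\log\int_\Sigma\tilde he^{2u}\,dV_g .
\]
This functional does not change when a constant is added to $u$, so we consider it on
\[
X=\Big\{u\in H^1(\Sigma):\ \int_\Sigma u\,dV_g=0\Big\}
\]
with the $H^1$ norm, which on $X$ is equivalent to $\|\nabla u\|_{L^2}$. On $X$ the middle term vanishes, and
\begin{equation}\label{eq:derivative}
I_\rho'(u)[\varphi]=2\int_\Sigma\nabla_gu\cdot\nabla_g\varphi\,dV_g-2\rho\,\frac{\int_\Sigma\tilde he^{2u}\varphi\,dV_g}{\int_\Sigma\tilde he^{2u}\,dV_g},\qquad\varphi\in X .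
\end{equation}
The functional $I_\rho$ satisfies the \emph{Palais--Smale condition} if every sequence $(u_l)\subset X$ such that $I_\rho(u_l)$ converges in $\mathbb R$ and $I_\rho'(u_l)\to0$ in $X^*$ has a subsequence converging strongly in $X$. This is the compactness property that turns a sequence of almost critical points at some level into a critical point at that level.

The following question comes from the paper of Malchiodi and Ruiz \cite{MR}. Let $\alpha_j\in[0,1]$ and $\rho\in(4\pi,8\pi)$ with $\rho\ne4\pi(1+\alpha_j)$ for all $j$. For such $\rho$ it is known from blow-up analysis that the zero-mean solutions of \eqref{eq:liouville} are uniformly bounded in $C^2(\Sigma)$. \emph{Does $I_\rho$ satisfy the Palais--Smale condition?}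

The bound for exact solutions suggests that it does, but there is a reason for doubt. A sequence with $I'_\rho(u_l)\to0$ can be written as $u_l=v_l+w_l$, where $w_l\to0$ in $H^1$ and $v_l$ solves \eqref{eq:liouville} exactly with $\tilde h$ replaced by $\tilde he^{2w_l}$ (Section~\ref{sec:prelim}). In dimension two, smallness in $H^1$ does not imply boundedness, so the new weight may differ from $\tilde h$ by unbounded factors, precisely at the small scales where concentration occurs. We show that such a weight still cannot produce any new kind of concentration as long as $\alpha_j\le1$. Let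
\[
\Lambda=\Big\{4\pi n+4\pi\sum_{j\in J}(1+\alpha_j):\ n\in\mathbb N_0,\ J\subset\{1,\dots,m\}\Big\}\setminus\{0\}\ \subset(0,\infty).
\]

\begin{theorem}\label{thm:A}
Let $\alpha_j\in(-1,1]$ for all $j$ and $\rho\in\mathbb R\setminus\Lambda$. Every sequence $(u_l)\subset X$ with $I'_\rho(u_l)\to0$ in $X^*$ has a subsequence converging strongly in $X$. In particular $I_\rho$ satisfies the Palais--Smale condition.
\end{theorem}

The convergence of $I_\rho(u_l)$ is not assumed, and the a priori bound for solutions is not used in the proof.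

\begin{corollary}\label{cor:question}
Let $\alpha_j\in[0,1]$ for all $j$. Then $I_\rho$ satisfies the Palais--Smale condition for every $\rho\in(4\pi,8\pi)$ with $\rho\ne4\pi(1+\alpha_j)$ for all $j$.
\end{corollary}

\begin{proof}
An element of $\Lambda$ with $n+|J|\ge2$ is at least $8\pi$, and those with $n+|J|=1$ are $4\pi$ and $4\pi(1+\alpha_j)$. So $\rho\notin\Lambda$.
\end{proof}

Both hypotheses of Theorem~\ref{thm:A} are needed.

\begin{theorem}\label{thm:B}
Let $\alpha_j>-1$ for all $j$. For every $\rho\in\Lambda$ the Palais--Smale condition fails for $I_\rho$. Hence, for $\alpha_j\in(-1,1]$ and $\rho\in\mathbb R$, the Palais--Smale condition holds if and only if $\rho\notin\Lambda$.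
\end{theorem}

\begin{theorem}\label{thm:C}
Let $\alpha_j>-1$ for all $j$, $\alpha_1>1$ and $\rho=4\pi\alpha_1$. There is a sequence in $X$, unbounded in $H^1$ and without convergent subsequence, along which $I'_\rho\to0$ in $X^*$. If $m=1$ and $\alpha_1\notin\mathbb N$, then $\rho\notin\Lambda$.
\end{theorem}

Theorem~\ref{thm:C} concerns the conclusion of Theorem~\ref{thm:A}, which involves no bound on the energy. We make no claim about the Palais--Smale condition itself when some $\alpha_j>1$ and $\rho\notin\Lambda$.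

For $\rho\le0$ Theorem~\ref{thm:A} is elementary. By H\"older's inequality $u\mapsto\log\int\tilde he^{2u}$ is convex, so its derivative is monotone, and \eqref{eq:derivative} gives $(I'_\rho(u)-I'_\rho(v))[u-v]\ge2\|\nabla(u-v)\|_{L^2}^2$. Hence $\|\nabla(u_l-u_k)\|_{L^2}\le C(\|I'_\rho(u_l)\|_{X^*}+\|I'_\rho(u_k)\|_{X^*})$ and $(u_l)$ is a Cauchy sequence. From now on $\rho>0$.

Section~\ref{sec:model} treats a radial model in which the numbers $4\pi(1+\alpha_j)$, the size of the error and the threshold $\alpha_j\le1$ all appear in a system of two ordinary differential equations. Sections \ref{sec:prelim}--\ref{sec:neck} prove Theorem~\ref{thm:A}, and Sections \ref{sec:B} and \ref{sec:C} prove Theorems \ref{thm:B} and \ref{thm:C}.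

\section{A radial model}\label{sec:model}

This section motivates the proofs; they do not depend on it. Fix $\alpha>-1$, $d\ge0$, $c>0$, and let $v,w$ be radial functions on a disc about $0\in\mathbb R^2$, with $v$ bounded, $\|\nabla w\|_{L^2}=\omega$ small and
\[
-\Delta v=f:=c\,(|x|+d)^{2\alpha}e^{2v+2w}.
\]
For $d=0$ this is the flat version of the equation near a point $p_j$. For $d>0$ it imitates the equation seen from a point at distance $d$ from $p_j$: on a circle of radius $s$ about such a point the weight has typical size $(s+d)^{2\alpha}$. Let $M(s)=\int_{|x|<s}f$ be the mass inside radius $s$ and $\Phi(s)=s^2f(s)$. With $t=\log s$ and a dot for $d/dt$, polar coordinates give $\dot M=2\pi\Phi$, so $\Phi$ is the mass per unit of logarithmic scale, and the divergence theorem gives $\dot v=-M/2\pi$. Hence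
\begin{equation}\label{eq:ode}
\dot M=2\pi\Phi,\qquad (\log\Phi)^{\displaystyle\cdot}=2+\frac{2\alpha s}{s+d}-\frac M\pi+2\dot w .
\end{equation}

\emph{Quantization.} Take $w=0$, $d=0$ and put $\beta=1+\alpha>0$. Then $2\pi\dot\Phi=(2\beta-M/\pi)\dot M$. Both $\Phi$ and $M$ tend to $0$ as $s\to0$, so $\dot M=2\pi\Phi=2\beta M-M^2/2\pi$. The function $y=M/4\pi\beta$ solves the logistic equation $\dot y=2\beta y(1-y)$, so $y/(1-y)=(\lambda s)^{2\beta}$ for some $\lambda>0$, and $f=\dot M/2\pi s^2=4\pi\beta f_{\beta,\lambda}$ with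
\begin{equation}\label{eq:bubble}
f_{\beta,\lambda}(x)=\frac\beta\pi\,\frac{\lambda^{2\beta}|x|^{2\beta-2}}{(1+(\lambda|x|)^{2\beta})^2},\qquad\int_{|x|<s}f_{\beta,\lambda}\,dx=\frac{(\lambda s)^{2\beta}}{1+(\lambda s)^{2\beta}} .
\end{equation}
As $\lambda\to\infty$ the mass $4\pi(1+\alpha)$ concentrates at the origin. If a sequence on $\Sigma$ concentrates all its mass $\rho$ in such bubbles, with mass $4\pi$ at ordinary points and $4\pi(1+\alpha_j)$ at $p_j$, then $\rho\in\Lambda$. This is the origin of $\Lambda$. To prove compactness for $\rho\notin\Lambda$ one has to show that, once a bubble forms, no mass is left outside the bubbles.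

\emph{The error.} Since $\int\dot w^2\,dt=\int sw'(s)^2ds=\omega^2/2\pi$, the Cauchy--Schwarz inequality gives $|w(s'')-w(s')|\le\omega\sqrt T$ with $T=\log(s''/s')$. The order of this bound cannot be improved: on the unit disc $w=\omega(2\pi T)^{-1/2}\min\{T,\log\frac1{|x|}\}$ has $\|\nabla w\|_{L^2}=\omega$ and $w(0)-w(1)=\omega\sqrt{T/2\pi}$, which is large when $T\gg\omega^{-2}$. A bubble lives on a bounded range of $t$, where the error disappears as $\omega\to0$. The error matters only on the long range of scales outside a bubble, and there it is sublinear in $T$. Suppose that for some $s_1$ and $k>0$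
\[
2+\frac{2\alpha s}{s+d}-\frac{M(s_1)}\pi\le-2k\qquad\text{for all }s\ge s_1 .
\]
As $M$ is nondecreasing and $2\omega\sqrt T\le kT+\omega^2/k$, \eqref{eq:ode} gives $\Phi(s)\le\Phi(s_1)e^{\omega^2/k}e^{-kT}$ with $T=\log(s/s_1)$, and the mass outside radius $s_1$ is at most $2\pi\Phi(s_1)e^{\omega^2/k}/k$. This is small when $s_1$ lies at the outer edge of a bubble, where $\Phi$ is small.

\emph{The threshold.} After a bubble with $d=0$ we have $M\approx4\pi(1+\alpha)$, the slope of $\log\Phi$ is about $-2(1+\alpha)<0$, and the argument applies. Now let a bubble form at a scale much smaller than $d$. It sees a constant weight, so its mass is $4\pi$, and after it the slope is about $-2+2\alpha s/(s+d)$, which tends to $2\alpha-2$ for $s\gg d$. For $\alpha<1$ the slope stays negative. For $\alpha=1$ it can be close to $0$ on an arbitrarily long range, and a finer argument is needed (Lemma~\ref{lem:neck}). For $\alpha>1$ the function $\Phi$ grows again: writing $M=4\pi+M'$, for $s\gg d$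 and $w=0$ the system \eqref{eq:ode} becomes $\dot M'=2\pi\Phi$, $(\log\Phi)^{\displaystyle\cdot}=2(\alpha-1)-M'/\pi$, which is the logistic system with $\beta=\alpha-1$. A second bubble of mass $4\pi(\alpha-1)$ can form, for a total of $4\pi\alpha$. This is the value of $\rho$ in Theorem~\ref{thm:C}.

Without symmetry we must locate the bubbles and compute their masses without the logistic equation (Section~\ref{sec:bubbles}), and replace $v,w$ by their averages over circles (Section~\ref{sec:neck}). The second equation in \eqref{eq:ode} survives the averaging; the first one splits into a lower bound, valid on every annulus, and an upper bound, valid away from the other bubbles.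

\section{Reduction to a perturbed equation}\label{sec:prelim}

We write $B_g(x,r)$ for open geodesic balls and $B(x,r)$ for open Euclidean discs. The letters $C,c$ denote positive constants independent of $l$.

\subsection*{Standard facts}
\begin{itemize}
\item[(F1)] \emph{Charts.} A \emph{chart at $z\in\Sigma$} is an isothermal coordinate $x$ with $x(z)=0$, defined on a disc of radius larger than $4s_0$ and used on $U=\{|x|<4s_0\}$, where $s_0$ is so small that $\overline U$ contains no $p_j$ except possibly $z$. Its \emph{exponent} is $\alpha=\alpha_j$ if $z=p_j$ and $\alpha=0$ otherwise. In $U$ we have $g=e^{2\phi}|dx|^2$, $dV_g=e^{2\phi}dx$, $\Delta_g=e^{-2\phi}\Delta$, $|\nabla_gw|^2dV_g=|\nabla w|^2dx$, and $c|x-\xi|\le d_g(x,\xi)\le C|x-\xi|$ (a curve joining two points of $U$ either stays in the larger disc or has length at least $c$). The function $G(x,\xi)=G_\xi(x)$ is symmetric, bounded below and smooth off the diagonal, and in $U\times U$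
\[
G(x,\xi)=-\frac1{2\pi}\log|x-\xi|+H(x,\xi),\qquad H\in C^\infty(\overline U\times\overline U).
\]
Consequently $\tilde h\,dV_g=\kappa(x)|x|^{2\alpha}dx$ in $U$ with $\kappa$ smooth and positive on $\overline U$.
\item[(F2)] \emph{Moser--Trudinger inequality.} Let $\Omega$ be $\Sigma$, or a disc or annulus in $\mathbb R^2$. For all $A,b<\infty$, $\int_\Omega e^{b|w|}\le C(\Omega,A,b)$ whenever $\|w\|_{H^1(\Omega)}\le A$. Since $|e^{2w}-1|\le2|w|e^{2|w|}$ and $\|w\|_{L^{2b}}\le C\|w\|_{H^1}$, H\"older's inequality shows that $w_l\to0$ in $H^1(\Omega)$ implies $e^{2w_l}\to1$ in $L^b(\Omega)$ for every $b<\infty$.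
\item[(F3)] \emph{Poincar\'e inequality.} If $\Omega$ is a disc or annulus and $\bar w$ is the mean of $w$ over a fixed disc or circle in $\Omega$, then $\|w-\bar w\|_{H^1(\Omega)}\le C\|\nabla w\|_{L^2(\Omega)}$. The norm $\|\nabla w\|_{L^2}$ is invariant under dilations of $\mathbb R^2$.
\item[(F4)] \emph{Elliptic estimates.} Let $1<q<2$. If $F\in L^q(\Sigma)$ has mean zero, then $v=\int G(\cdot,\xi)F(\xi)\,dV_g(\xi)$ is the solution in $X$ of $-\Delta_gv=F$, and $\|v\|_{W^{2,q}}\le C\|F\|_{L^q}$. In $\mathbb R^2$, $\|v\|_{W^{2,q}(B(0,R))}\le C(R)(\|\Delta v\|_{L^q(B(0,2R))}+\|v\|_{L^q(B(0,2R))})$. On $\Sigma$ and on discs, $W^{2,q}$ embeds compactly in $C^0$ and in $H^1$.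
\item[(F5)] \emph{Circle means.} The mean of $x\mapsto\log|x-\xi|$ over the circle $|x-x_0|=s$ is $\log\max\{s,|\xi-x_0|\}$. (For $|\xi-x_0|>s$ this is the mean value property; for $|\xi-x_0|<s$ the mean is a harmonic function of $\xi$ that is radial about $x_0$, hence equal to its value at $x_0$.)
\end{itemize}
We use Jensen's inequality in the form $\exp\int\psi\,d\pi\le\int e^\psi d\pi$ for a probability measure $\pi$.

\subsection*{The reduction}
Let $\rho>0$, $\alpha_j>-1$, and let $(u_l)\subset X$ satisfy $I'_\rho(u_l)\to0$. This sequence is fixed until the end of Section~\ref{sec:neck}, up to passing to subsequences. By the Riesz representation theorem there is $w_l\in X$ with $\int\nabla w_l\cdot\nabla\varphi=\frac12I'_\rho(u_l)[\varphi]$ for all $\varphi\in X$, and $\omega_l:=\|\nabla w_l\|_{L^2}\to0$. Put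
\[
v_l=u_l-w_l\in X,\qquad Z_l=\int_\Sigma\tilde he^{2u_l}dV_g,\qquad\nu_l=\frac\rho{Z_l}\,\tilde he^{2w_l}e^{2v_l}\,dV_g .
\]
By \eqref{eq:derivative}, $\int\nabla v_l\cdot\nabla\varphi=\int\varphi\,d\nu_l$ for $\varphi\in X$. Therefore
\begin{equation}\label{eq:reduced}
\nu_l(\Sigma)=\rho,\qquad-\Delta_gv_l=\nu_l-\frac\rho{|\Sigma|},\qquad v_l(x)=\int_\Sigma G(x,\xi)\,d\nu_l(\xi).
\end{equation}
It suffices to find a convergent subsequence of $(v_l)$.

The density of $\nu_l$ is a product of three factors, and we shall always estimate it by H\"older's inequality with the same exponents. Let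
\[
\theta=\min\{1,1+\alpha_1,\dots,1+\alpha_m\}\in(0,1],\qquad\delta_0=\pi\theta .
\]
Since $\frac\theta2+(1-\theta)<1$, we can fix $q>1$ and $q_v,q_h,q_w\in(1,\infty)$ with
\begin{equation}\label{eq:exponents}
\frac1{q_v}+\frac1{q_h}+\frac1{q_w}=\frac1q,\qquad q_v\theta<2,\qquad q_h(1-\theta)<1 .
\end{equation}
Then $1/q>1-\theta/2\ge1/2$, so $q<2$. The last condition in \eqref{eq:exponents} gives $|x|^{2\alpha_j}\in L^{q_h}_{\mathrm{loc}}(\mathbb R^2)$ and $\tilde h\in L^{q_h}(\Sigma)$. By (F2) each $\nu_l$ has a density in $L^q$, so $v_l\in W^{2,q}\subset C^0$, and $e^{2w_l}$ is bounded in $L^{q_w}(\Sigma)$. The only factor not yet controlled uniformly is $e^{2v_l}$. The next lemma bounds it in $L^{q_v}$ where the nearby mass is at most $\delta_0$.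

\begin{lemma}\label{lem:small}
Let $B\subset\mathbb R^2$ be a Borel set of diameter at most $L$, let $\sigma$ be a measure on $B$ of mass at most $\delta_0$, and let $P(x)=\frac1{2\pi}\int_B\log\frac L{|x-\xi|}\,d\sigma(\xi)$. Then $P\ge0$ on $B$ and $\int_Be^{2q_vP}dx\le CL^2$ with $C=2\pi/(2-q_v\theta)$.
\end{lemma}

\begin{proof}
Let $\delta=\sigma(B)$; for $\delta=0$ the integral is $|B|\le\pi L^2$. For $x,\xi\in B$ we have $L/|x-\xi|\ge1$, so $P\ge0$, and Jensen's inequality for $\sigma/\delta$ together with $\delta/\pi\le\theta$ gives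
\[
e^{2q_vP(x)}\le\frac1\delta\int_B\Big(\frac L{|x-\xi|}\Big)^{q_v\delta/\pi}d\sigma(\xi)\le\frac1\delta\int_B\Big(\frac L{|x-\xi|}\Big)^{q_v\theta}d\sigma(\xi).
\]
Integrate over $x\in B\subset\overline{B(\xi,L)}$ and use $\int_{|x|<L}(L/|x|)^{q_v\theta}dx=2\pi L^2/(2-q_v\theta)$.
\end{proof}

\begin{lemma}\label{lem:noconc}
Let $F\subset\Sigma$ be a Borel set and $r>0$. Suppose that $\nu_l(B_g(x,r))\le\delta_0$ for all $x\in F$ and all large $l$. Then $e^{2v_l}$ is bounded in $L^{q_v}(F)$. If $F=\Sigma$, then $(u_l)$ has a subsequence converging in $X$.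
\end{lemma}

\begin{proof}
Cover $\Sigma$ by finitely many charts and decrease $r$ so that every ball $B_g(x_0,r)$ lies in one of the sets $U$. Cover $F$ by finitely many balls $B_g(x_0,r/2)$ with $x_0\in F$. For $x\in B_g(x_0,r/2)$ and $\xi\notin B_g(x_0,r)$ we have $d_g(x,\xi)\ge r/2$, so $G(x,\xi)\le C$. By \eqref{eq:reduced} and (F1),
\[
v_l(x)\le C+\frac1{2\pi}\int_{B_g(x_0,r)}\log\frac{8s_0}{|x-\xi|}\,d\nu_l(\xi),
\]
and Lemma~\ref{lem:small} gives the first claim. Let $F=\Sigma$. By Jensen's inequality and $\int u_l=0$,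
\[
Z_l\ge|\Sigma|\exp\Big(\frac1{|\Sigma|}\int_\Sigma(\log\tilde h+2u_l)\Big)=|\Sigma|\exp\Big(\frac1{|\Sigma|}\int_\Sigma\log\tilde h\Big)>0 .
\]
By H\"older's inequality with the exponents \eqref{eq:exponents} the densities of $\nu_l$ are bounded in $L^q$. By (F4) $v_l$ is bounded in $W^{2,q}$ and has a subsequence converging in $H^1$; and $w_l\to0$.
\end{proof}

\section{Bubbles}\label{sec:bubbles}

By Lemma~\ref{lem:noconc}, compactness can only fail if mass at least $\delta_0$ concentrates in shrinking balls. We show that such a concentration contains a bubble with one of the masses found in Section~\ref{sec:model}. This section uses only $\alpha_j>-1$.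

\begin{definition}\label{def:bubble}
A \emph{bubble} is a sequence $(x_l,r_l)$ with $x_l\in\Sigma$ convergent and $0<r_l\to0$, such that
\[
\mu:=\lim_{R\to\infty}\liminf_{l\to\infty}\nu_l(B_g(x_l,Rr_l))=\lim_{R\to\infty}\limsup_{l\to\infty}\nu_l(B_g(x_l,Rr_l))
\]
and one of the following holds.
\begin{itemize}
\item \emph{Type $0$}: $d_g(x_l,p_k)/r_l\to\infty$ for all $k$, and $\mu=4\pi$.
\item \emph{Type $j$} ($1\le j\le m$): $d_g(x_l,p_j)/r_l$ is bounded, and $\mu=4\pi(1+\alpha_j)$.
\end{itemize}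
The number $\mu\ge4\pi\theta$ is the \emph{mass} of the bubble.
\end{definition}

A bubble remains a bubble along subsequences. In a chart at $\lim x_l$ we have $B_g(x_l,cRr_l)\subset B(x_l,Rr_l)\subset B_g(x_l,CRr_l)$ for large $l$, and likewise with the roles exchanged, so Euclidean discs may replace geodesic balls in the definition, with the same $\mu$. A bubble of type $0$ may converge to some $p_j$; this is the case $d\gg r_l$ of the model.

The masses come from a Pohozaev identity for the limit equation in $\mathbb R^2$. We know nothing about the decay of the limit except that its mass is finite, so we avoid boundary terms by writing the gradient as a convolution and symmetrizing, using $y\cdot(y-\zeta)+\zeta\cdot(\zeta-y)=|y-\zeta|^2$.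

\begin{lemma}\label{lem:pohozaev}
Let $a>-1$, $V\in W^{2,q}_{\mathrm{loc}}(\mathbb R^2)$, $f=|y|^{2a}e^{2V}$ and $M=\int_{\mathbb R^2}f<\infty$. Suppose that for all $y,y'\in\mathbb R^2$
\begin{equation}\label{eq:repr}
V(y)-V(y')=\frac1{2\pi}\int_{\mathbb R^2}\log\frac{|y'-\zeta|}{|y-\zeta|}\,f(\zeta)\,d\zeta .
\end{equation}
Then $M=4\pi(1+a)$.
\end{lemma}

\begin{proof}
Since $V$ is continuous, $M>0$ and $f\le C|y|^{2a}$ on bounded sets. As $a>-1$, this gives $|y|f\in L^2_{\mathrm{loc}}$, and $f\in L^{b}_{\mathrm{loc}}$ for some $b\in(1,2)$.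

Fix $T>0$ and let $|y|<T/2$. The part $|\zeta|<T$ of \eqref{eq:repr} is the logarithmic potential of a compactly supported $L^b$ function, whose weak gradient is obtained under the integral sign by Fubini's theorem; the part $|\zeta|\ge T$ has a smooth integrand in $y$ with gradient at most $2f(\zeta)/T$. Hence
\[
\nabla V(y)=-\frac1{2\pi}\int_{\mathbb R^2}\frac{y-\zeta}{|y-\zeta|^2}\,f(\zeta)\,d\zeta\quad\text{a.e.}
\]
Moreover $y\mapsto\int|y-\zeta|^{-1}f(\zeta)\,d\zeta$ is in $L^2(B(0,T/2))$: the part $|\zeta|\ge T$ is at most $2M/T$, and the part $|\zeta|<T$ is in $L^2$ by Young's inequality, because $|y|^{-1}\in L^{b'}_{\mathrm{loc}}$ for $1/b'=3/2-1/b\in(1/2,1)$.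

Let $\chi\in C_c^\infty(B(0,2))$ with $0\le\chi\le1$ and $\chi=1$ on $B(0,1)$, and $\chi_R=\chi(\cdot/R)$. We compute $J_R=\int\chi_R\,(y\cdot\nabla V)f\,dy$ in two ways. By the two $L^2$ bounds, the double integral obtained by inserting the formula for $\nabla V$ converges absolutely. Exchanging the names of $y$ and $\zeta$ and averaging,
\[
J_R=-\frac1{4\pi}\iint\frac{(\chi_R(y)y-\chi_R(\zeta)\zeta)\cdot(y-\zeta)}{|y-\zeta|^2}\,f(y)f(\zeta)\,dy\,d\zeta .
\]
The map $y\mapsto\chi_R(y)y$ is Lipschitz with constant $1+2\|\nabla\chi\|_\infty$, so the quotient is bounded uniformly in $R$, and it tends to $1$ as $R\to\infty$. By dominated convergence $J_R\to-M^2/4\pi$.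

On the other hand $J_R=\frac12\int Y\cdot\nabla e^{2V}$ with $Y=\chi_R|y|^{2a}y\in L^2$. Off the origin,
\[
\operatorname{div}Y=(2+2a)\chi_R|y|^{2a}+|y|^{2a}\,y\cdot\nabla\chi_R\in L^1 .
\]
For smooth $E$ the divergence theorem on $\{|y|>\epsilon\}$ gives $\int Y\cdot\nabla E=-\int E\operatorname{div}Y$ as $\epsilon\to0$, since the boundary term is $O(\epsilon^{2a+2})$. By (F4) $e^{2V}\in C^0\cap W^{1,2}_{\mathrm{loc}}$, and its mollifications converge to it locally uniformly and in $W^{1,2}_{\mathrm{loc}}$, so the identity holds for $E=e^{2V}$: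
\[
J_R=-(1+a)\int\chi_Rf-\frac12\int(y\cdot\nabla\chi_R)f .
\]
The function $y\cdot\nabla\chi_R$ is bounded by $2\|\nabla\chi\|_\infty$ and supported in $R\le|y|\le2R$, so $J_R\to-(1+a)M$. Thus $M^2/4\pi=(1+a)M$.
\end{proof}

\begin{lemma}[extraction]\label{lem:extract}
Let $z_l\in\Sigma$, $0<D_l\le1$ and $0<\varepsilon_l\to0$ satisfy $\nu_l(B_g(z_l,\varepsilon_lD_l))>\delta_0$. Then along a subsequence there is a bubble $(x_l,r_l)$ with $d_g(x_l,z_l)\le\sqrt{\varepsilon_l}D_l$ and $r_l/D_l\to0$.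
\end{lemma}

\begin{proof}
\emph{Step 1: center and scale.} To rescale we need a ball with mass $\delta_0$ such that no comparable ball within many radii has more. The point where the concentration radius is smallest may lie at the edge of the region we control, so we weight the radius by the distance to that edge. Let $\tau_l=\sqrt{\varepsilon_l}D_l$ and, for $x\in K_l:=\{d_g(x,z_l)\le\tau_l\}$, let $r(x)=\min\{r>0:\nu_l(B_g(x,r))\ge\delta_0\}$. For large $l$, $4\tau_l$ is below the injectivity radius; geodesic circles of smaller radius are smooth curves, hence $\nu_l$-null, and $(x,r)\mapsto\nu_l(B_g(x,r))$ is continuous for $r<4\tau_l$ by dominated convergence. Since $B_g(x,2\tau_l)\supset B_g(z_l,\varepsilon_lD_l)$, the minimum exists, $0<r(x)\le2\tau_l$ and $\nu_l(B_g(x,r(x)))=\delta_0$. If $y_n\to x$ and $r(y_n)\to r_*$, then $\nu_l(B_g(x,r_*))=\delta_0$, so $r(x)\le r_*$: the function $r$ is lower semicontinuous. Hence $\psi(x)=(\tau_l-d_g(x,z_l))/r(x)$ is upper semicontinuous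 and attains its maximum $L_l$ on $K_l$ at some $x_l$. Put $r_l=r(x_l)$. Since $r(z_l)\le\varepsilon_lD_l$,
\[
L_l\ge\psi(z_l)\ge\varepsilon_l^{-1/2}\to\infty,\qquad L_lr_l=\tau_l-d_g(x_l,z_l)\le\tau_l ,
\]
so $r_l/D_l\le\varepsilon_l\to0$. If $d_g(x,x_l)<\frac12L_lr_l$, then $\tau_l-d_g(x,z_l)\ge\frac12L_lr_l$, so $x\in K_l$, and $\psi(x)\le L_l$ gives $r(x)\ge r_l/2$. Thus
\begin{equation}\label{eq:selection}
\nu_l(B_g(x_l,r_l))=\delta_0,\qquad\nu_l(B_g(x,r_l/2))\le\delta_0\quad\text{for }x\in B_g(x_l,\tfrac12L_lr_l).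
\end{equation}

\emph{Step 2: rescaling.} Pass to a subsequence with $x_l\to z$ and take a chart at $z$, with exponent $\alpha$. In $U$ the density of $\nu_l$ with respect to $dx$ is $f_l=\rho Z_l^{-1}\kappa|x|^{2\alpha}e^{2w_l+2v_l}$. Along a further subsequence, either
\begin{itemize}
\item[(A)] $z\notin\{p_1,\dots,p_m\}$ or $|x_l|/r_l\to\infty$; or
\item[(B)] $z=p_j$ and $x_l/r_l\to-y_0\in\mathbb R^2$.
\end{itemize}
The sets $U_l=(U-x_l)/r_l$ exhaust $\mathbb R^2$. For $y\in U_l$ put $\hat f_l(y)=r_l^2f_l(x_l+r_ly)$ and $\hat w_l(y)=w_l(x_l+r_ly)-b_l$, where $b_l$ is the mean of $w_l$ over $B(x_l,r_l)$. By (F3), $\|\hat w_l\|_{H^1(B(0,R))}\le C(R)\omega_l\to0$, so $e^{2\hat w_l}\to1$ in $L^b_{\mathrm{loc}}$ for all $b<\infty$ by (F2). Subtracting $b_l$ removes the part of $w_l$ that may be unbounded. Let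
\[
\Omega_l(y)=\frac{|x_l+r_ly|^{2\alpha}}{|x_l|^{2\alpha}}\ \text{ in case (A)},\qquad\Omega_l(y)=\frac{|x_l+r_ly|^{2\alpha}}{r_l^{2\alpha}}=\Big|y+\frac{x_l}{r_l}\Big|^{2\alpha}\ \text{ in case (B)},
\]
with $\Omega_l=1$ if $\alpha=0$. Put $W=1$ in case (A) and $W=|y-y_0|^{2\alpha}$ in case (B). Then $\Omega_l\to W$ in $L^{q_h}_{\mathrm{loc}}$: locally uniformly in case (A), and by continuity of translations in $L^{q_h}$ in case (B). Let $\hat v_l(y)=v_l(x_l+r_ly)+c_l$, where $e^{2c_l}$ is $\rho Z_l^{-1}r_l^2\kappa(x_l)e^{2b_l}$ times the denominator in the definition of $\Omega_l$. Then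
\[
\hat f_l=\hat W_le^{2\hat v_l},\qquad\hat W_l(y)=\frac{\kappa(x_l+r_ly)}{\kappa(x_l)}\,\Omega_l(y)\,e^{2\hat w_l(y)}\to W\quad\text{in }L^q_{\mathrm{loc}}(\mathbb R^2),
\]
by H\"older's inequality, as $q<q_h$. By \eqref{eq:selection} and the comparability of distances there are $\varrho_0,\varrho_1,c>0$ with
\begin{equation}\label{eq:selection2}
\int_{B(0,\varrho_1)}\hat f_l\ge\delta_0,\qquad\int_{B(y_*,\varrho_0)}\hat f_l\le\delta_0\quad\text{for }|y_*|\le cL_l .
\end{equation}
Finally, the functions $H(\cdot,\xi)$, $\xi\in U$, and $G(\cdot,\xi)$, $\xi\notin U$, are uniformly Lipschitz on $\{|x|\le2s_0\}$, so \eqref{eq:reduced} gives, uniformly for $y,y'$ in a bounded set,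
\begin{equation}\label{eq:master}
\hat v_l(y)-\hat v_l(y')=\frac1{2\pi}\int_{U_l}\log\frac{|y'-\zeta|}{|y-\zeta|}\,\hat f_l(\zeta)\,d\zeta+O(r_l).
\end{equation}

\emph{Step 3: $\hat f_l$ is bounded in $L^q_{\mathrm{loc}}$.} Fix $y_*\in\mathbb R^2$ and let
\[
P_l(y)=\frac1{2\pi}\int_{B(y_*,\varrho_0)}\log\frac{2\varrho_0}{|y-\zeta|}\,\hat f_l(\zeta)\,d\zeta,\qquad C_l=\hat v_l(y_*)-P_l(y_*)\in\mathbb R .
\]
For $|y-y_*|<\varrho_0/2$ and $|\zeta-y_*|\ge\varrho_0$ the ratio $|y-\zeta|/|y_*-\zeta|$ lies in $[\frac12,\frac32]$. Since $\int\hat f_l\le\rho$, \eqref{eq:master} with $y'=y_*$ gives $\hat v_l=C_l+P_l+O(1)$ on $B(y_*,\varrho_0/2)$. There $P_l\ge0$, so $\rho\ge ce^{2C_l}\int_{B(y_*,\varrho_0/2)}\hat W_l$, and the last integral converges to $\int_{B(y_*,\varrho_0/2)}W>0$. So $C_l$ is bounded above and $\hat f_l\le C\,\Omega_le^{2\hat w_l}e^{2P_l}$ on $B(y_*,\varrho_0/2)$. By \eqref{eq:selection2}, Lemma~\ref{lem:small} and H\"older's inequality with the exponents \eqref{eq:exponents},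 $\hat f_l$ is bounded in $L^q(B(y_*,\varrho_0/2))$. As $y_*$ is arbitrary, $\hat f_l$ is bounded in $L^q_{\mathrm{loc}}(\mathbb R^2)$.

\emph{Step 4: convergence.} The logarithm is in every $L^b_{\mathrm{loc}}$, so by Step 3 $P_l$ is bounded on $B(y_*,\varrho_0/2)$, and $\hat v_l$ is locally bounded above. For $y,y'\in B(0,R)$, the part $|\zeta|<2R$ of the integral in \eqref{eq:master} is bounded by Step 3, and for $|\zeta|\ge2R$ the ratio in the logarithm lies in $[\frac13,3]$; hence $\operatorname{osc}_{B(0,R)}\hat v_l\le C(R)$. If $\inf_{B(0,R)}\hat v_l\to-\infty$ along a subsequence for some $R\ge\varrho_1$, then $\sup_{B(0,R)}\hat v_l\to-\infty$ and $\int_{B(0,\varrho_1)}\hat W_le^{2\hat v_l}\to0$, contradicting \eqref{eq:selection2}. So $\hat v_l$ is locally bounded. By \eqref{eq:reduced}, $-\Delta\hat v_l=\hat f_l-\rho|\Sigma|^{-1}r_l^2e^{2\phi(x_l+r_ly)}$, so $\hat v_l$ is bounded in $W^{2,q}_{\mathrm{loc}}$ by (F4). Along a subsequence $\hat v_l\to V\in W^{2,q}_{\mathrm{loc}}(\mathbb R^2)$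 locally uniformly, $\hat f_l\to f:=We^{2V}$ in $L^q_{\mathrm{loc}}$, and $M:=\int_{\mathbb R^2}f\le\rho$.

\emph{Step 5: the mass.} Fix $y,y'$ and $T>2\max\{|y|,|y'|\}$. For $|\zeta|\ge T$ both $|y-\zeta|$ and $|y'-\zeta|$ exceed $T/2$, so the logarithm in \eqref{eq:master} is at most $2|y-y'|/T$ in absolute value. In the part $|\zeta|<T$ we let $l\to\infty$ using the convergence in $L^q$. Then $T\to\infty$ gives \eqref{eq:repr}. That identity is invariant under translations, so Lemma~\ref{lem:pohozaev} applies with $a=0$ in case (A) and, after moving $y_0$ to the origin, with $a=\alpha_j$ in case (B). Since $\nu_l(B(x_l,Rr_l))\to\int_{B(0,R)}f$, the sequence $(x_l,r_l)$ is a bubble with $\mu=M$, of type $0$ in case (A) and of type $j$ in case (B).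
\end{proof}

We now extract bubbles until no further concentration is left. Several bubbles may converge to the same point, so ``no further concentration at $x$'' has to be measured at a scale proportional to the distance from $x$ to the nearest center.

\begin{lemma}[maximal family]\label{lem:family}
Along a subsequence there are $N\ge0$ bubbles $(x_l^i,r_l^i)$, $1\le i\le N$, with masses $\mu_i$, such that:
\begin{itemize}
\item[(i)] $d_g(x_l^i,x_l^k)/(r_l^i+r_l^k)\to\infty$ for $i\ne k$;
\item[(ii)] each $j\in\{1,\dots,m\}$ is the type of at most one bubble;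
\item[(iii)] with $D_l(x)=\min\{1,\min_id_g(x,x_l^i)\}$, there are $\varepsilon\in(0,1)$ and $R_0$ such that for all large $l$
\begin{equation}\label{eq:noconc}
\nu_l\big(B_g(x,\varepsilon D_l(x))\big)\le\delta_0\qquad\text{for all }x\in\Sigma\setminus\bigcup_iB_g(x_l^i,R_0r_l^i).
\end{equation}
\end{itemize}
\end{lemma}

\begin{proof}
Start with the empty family, for which $D_l=1$. Suppose that a family satisfies (i) but (iii) fails for every $\varepsilon,R_0$. Taking $\varepsilon=1/n$, $R_0=n$, $n\ge2$, we obtain a subsequence, $\varepsilon_l\to0$, $R_l\to\infty$ and points $z_l$ with $d_g(z_l,x_l^i)\ge R_lr_l^i$ for all $i$ and $\nu_l(B_g(z_l,\varepsilon_lD_l(z_l)))>\delta_0$. Let $(x_l,r_l)$ be the bubble given by Lemma~\ref{lem:extract} with $D_l=D_l(z_l)$. Since $D_l(z_l)\le d_g(z_l,x_l^i)$, we get $d_g(x_l,x_l^i)\ge(1-\sqrt{\varepsilon_l})\,d_g(z_l,x_l^i)$, and both $d_g(z_l,x_l^i)/r_l^i\ge R_l$ and $d_g(z_l,x_l^i)/r_l\ge D_l(z_l)/r_l$ tend to infinity. So the enlarged family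 satisfies (i). By (i), for each $R$ the balls $B_g(x_l^i,Rr_l^i)$ are disjoint for large $l$, so $4\pi\theta N\le\sum_i\mu_i\le\rho$ and the process stops. If two bubbles $i\ne k$ had type $j$, then $d_g(x_l^i,x_l^k)\le C(r_l^i+r_l^k)$, contradicting (i).
\end{proof}

\begin{proposition}\label{prop:mass}
Suppose that $\alpha_j\le1$ for all $j$ and that $N\ge1$ in Lemma~\ref{lem:family}. Then $\rho=\sum_{i=1}^N\mu_i$.
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:A}, assuming Proposition~\ref{prop:mass}]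
If $N\ge1$, let $n$ be the number of bubbles of type $0$ and $J$ the set of the other types. By (ii) and Proposition~\ref{prop:mass}, $\rho=4\pi n+4\pi\sum_{j\in J}(1+\alpha_j)\in\Lambda$, which is excluded. So $N=0$, \eqref{eq:noconc} reads $\nu_l(B_g(x,\varepsilon))\le\delta_0$ for all $x\in\Sigma$, and Lemma~\ref{lem:noconc} applies.
\end{proof}

\section{No mass outside the bubbles}\label{sec:neck}

We prove Proposition~\ref{prop:mass}. Take disjoint charts $U=\{|x|<4s_0\}$, with the same $s_0$, at the distinct limits of the centers $x_l^i$. Fix $i$, work in the chart at $\lim_lx_l^i$, with exponent $\alpha$, and let $d=|x_l^i|\to0$. We take $l$ so large that $\omega_l\le1$ and all centers satisfy $|x_l^k|<s_0/2$ in their charts. For $0<s\le3s_0$ let $\bar v(s),\bar w(s)$ be the means of $v_l,w_l$ over the circle $|x-x_l^i|=s$ and let $M(s)=\nu_l(B(x_l^i,s))$, a continuous nondecreasing function. As in Section~\ref{sec:model} put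
\[
\Phi(s)=Z_l^{-1}s^2(s+d)^{2\alpha}e^{2\bar v(s)+2\bar w(s)},\qquad0<s\le s_0 .
\]
The dependence on $i$ and $l$ is suppressed. In this section $C,c$ are also independent of the parameters $s,R,\eta$ below, while ``$l$ large'' may depend on $R$ and $\eta$.

\begin{lemma}[slope]\label{lem:slope}
For $0<s'\le s''\le3s_0$ we have $|\bar w(s'')-\bar w(s')|\le\omega_l\sqrt T$ with $T=\log(s''/s')$, and for $s''\le s_0$
\begin{equation}\label{eq:slope}
\log\frac{\Phi(s'')}{\Phi(s')}\le\int_{s'}^{s''}\Big(2+\frac{2\alpha s}{s+d}-\frac{M(s)}\pi\Big)\frac{ds}s+2\omega_l\sqrt T+C .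
\end{equation}
\end{lemma}

\begin{proof}
For smooth $w$, $|\bar w'(s)|^2\le\frac1{2\pi}\int_0^{2\pi}|\nabla w|^2d\vartheta$, so $|\bar w(s'')-\bar w(s')|\le(\int s|\bar w'|^2ds)^{1/2}(\int ds/s)^{1/2}\le\|\nabla w\|_{L^2(U)}\sqrt T$; this extends to $H^1$ by density and continuity of the trace. For smooth $v$ the divergence theorem gives $\bar v(s'')-\bar v(s')=\int_{s'}^{s''}\frac1{2\pi s}\int_{B(x_l^i,s)}\Delta v\,dx\,ds$, and this extends to $W^{2,q}\subset C^0$ by density. By \eqref{eq:reduced}, $\int_{B(x_l^i,s)}\Delta v_l\,dx=-M(s)+O(s^2)$, and the term $O(s^2)$ contributes at most $\int_0^{s_0}Cs\,ds\le C$.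
\end{proof}

To compare $\Phi(s)$ with the mass at scale $s$ we compare $v_l$ with $\bar v(s)$. If $s\le s_0$ and $|x-x_l^i|\le3s$, then $|x|\le\frac72s_0$, so $G(x,\xi)$ is bounded for $\xi\notin U$. Since $H$ is bounded, \eqref{eq:reduced} and (F5) give
\begin{equation}\label{eq:vminusbar}
v_l(x)-\bar v(s)=\frac1{2\pi}\int_U\log\frac{\max\{s,|\xi-x_l^i|\}}{|x-\xi|}\,d\nu_l(\xi)+O(1).
\end{equation}
Mass near $x$ makes the integral larger, never much smaller; this is why the lower bound holds everywhere.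

\begin{lemma}[lower bound]\label{lem:lower}
For $0<s\le s_0$ and $A_s=\{s<|x-x_l^i|<2s\}$ we have $\nu_l(A_s)\ge c\,\Phi(s)$.
\end{lemma}

\begin{proof}
For $x\in A_s$, $|x-\xi|\le2s+|\xi-x_l^i|\le3\max\{s,|\xi-x_l^i|\}$, so $v_l\ge\bar v(s)-C$ on $A_s$ by \eqref{eq:vminusbar}. Hence $\nu_l(A_s)\ge cZ_l^{-1}e^{2\bar v(s)}\int_{A_s}|x|^{2\alpha}e^{2w_l}dx$. By Jensen's inequality the integral is at least $3\pi s^2$ times the exponential of the mean of $2\alpha\log|x|+2w_l$ over $A_s$. This mean is an average of means over circles of radius $\varrho\in(s,2s)$ about $x_l^i$. On such a circle the mean of $w_l$ is $\bar w(s)+O(\omega_l)$ by Lemma~\ref{lem:slope}, and the mean of $\log|x|$ is $\log\max\{\varrho,d\}$ by (F5), with $\frac12(s+d)\le\max\{\varrho,d\}\le2(s+d)$.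
\end{proof}

The reverse inequality fails on an annulus that contains another bubble. We therefore assign to the center $x_l^i$ only the points that are closer to it than to the other centers and lie outside all bubbles. Fix $R_1$ such that $|x-x_l^k|\ge R_1r_l^k$ implies $d_g(x,x_l^k)\ge R_0r_l^k$ for $x,x_l^k$ in the same chart. For $R\ge R_1$ the \emph{neck} $\mathcal N=\mathcal N^{i,R}_l$ is the set of $x$ with $|x-x_l^i|\le s_0$ such that
\[
|x-x_l^i|\le|x-x_l^k|\quad\text{and}\quad|x-x_l^k|\ge Rr_l^k\qquad\text{for all centers }x_l^k\in U\ (k=i\text{ included}).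
\]

\begin{lemma}[upper bound]\label{lem:upper}
For $R\ge R_1$, $l$ large and $0<s\le s_0$, the set $E_s=\mathcal N\cap\{s\le|x-x_l^i|\le2s\}$ satisfies $\nu_l(E_s)\le C\,\Phi(s)$.
\end{lemma}

\begin{proof}
Let $x\in E_s$. The centers in $U$ have Euclidean distance at least $s$ from $x$, and the centers in other charts have geodesic distance at least $c$. So $D_l(x)\ge cs$, and $x\notin\bigcup_kB_g(x_l^k,R_0r_l^k)$ for large $l$. By \eqref{eq:noconc} there is a fixed $\varepsilon_1\in(0,1)$ with $\nu_l(B(x,\varepsilon_1s))\le\delta_0$ for all $x\in E_s$. Let $\{y_n\}$ be a maximal $\frac12\varepsilon_1s$-separated subset of $E_s$. The discs $B_n=B(y_n,\frac12\varepsilon_1s)$ cover $E_s$ and lie in $A'=\{s/2<|x-x_l^i|<3s\}$; their number is at most $(12/\varepsilon_1)^2$, because the discs of half the radius are disjoint and lie in $B(x_l^i,3s)$.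

Let $x\in B_n$. If $\xi\notin B(y_n,\varepsilon_1s)$, then $\max\{s,|\xi-x_l^i|\}\le C|x-\xi|$: for $|\xi-x_l^i|\le8s$ use $|x-\xi|\ge\frac12\varepsilon_1s$, and otherwise $|x-\xi|\ge|\xi-x_l^i|-3s\ge\frac12|\xi-x_l^i|$. If $\xi\in B(y_n,\varepsilon_1s)$, then $\max\{s,|\xi-x_l^i|\}\le3s$. So \eqref{eq:vminusbar} gives
\[
v_l(x)-\bar v(s)\le C+\frac1{2\pi}\int_{B(y_n,\varepsilon_1s)}\log\frac{3s}{|x-\xi|}\,d\nu_l(\xi),
\]
and Lemma~\ref{lem:small} with $L=3s$ yields $\|e^{2(v_l-\bar v(s))}\|_{L^{q_v}(B_n)}\le Cs^{2/q_v}$. Rescaling $A'$ to the fixed annulus $\{\frac12<|y|<3\}$ and using (F3) with the mean over the unit circle and then (F2), we get $\|e^{2(w_l-\bar w(s))}\|_{L^{q_w}(A')}\le Cs^{2/q_w}$. For the weight we claim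
\[
\||x|^{2\alpha}\|_{L^{q_h}(B(x_l^i,3s))}\le Cs^{2/q_h}(s+d)^{2\alpha}.
\]
If $\alpha\ge0$, use $|x|\le3(s+d)$. If $\alpha<0$ and $d\ge6s$, use $|x|\ge d/2\ge(s+d)/4$. If $\alpha<0$ and $d<6s$, then $B(x_l^i,3s)\subset B(0,9s)$, the norm on $B(0,9s)$ is $Cs^{2/q_h+2\alpha}$ because $|\alpha|q_h<1$, and $s\ge(s+d)/7$. By H\"older's inequality,
\[
\nu_l(B_n)\le CZ_l^{-1}e^{2\bar v(s)+2\bar w(s)}\,s^{2/q_v+2/q_w+2/q_h}(s+d)^{2\alpha}\,|B_n|^{1-1/q}\le C\,\Phi(s).\qedhere
\]
\end{proof}

\begin{lemma}[far region]\label{lem:far}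
Let $F$ be the complement in $\Sigma$ of the discs $\{|x|<s_0/2\}$ of all the charts. Then $\nu_l(F)\le C\,\Phi(s_0)$ for large $l$.
\end{lemma}

\begin{proof}
For large $l$ we have $D_l\ge c$ on $F$, and $F$ does not meet the balls $B_g(x_l^k,R_0r_l^k)$. By \eqref{eq:noconc} and Lemma~\ref{lem:noconc}, $e^{2v_l}$ is bounded in $L^{q_v}(F)$, so $\nu_l(F)\le CZ_l^{-1}$ by H\"older's inequality. Since $G\ge-C$, \eqref{eq:reduced} gives $\bar v(s_0)\ge-C$, and $|\bar w(s_0)|\le C\|w_l\|_{H^1}\le C$ by the trace inequality. So $\Phi(s_0)\ge cZ_l^{-1}$.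
\end{proof}

It remains to control $\Phi$ from the edge of the bubble up to $s_0$. If all $\alpha_j<1$, the slope is negative and the estimate of Section~\ref{sec:model} suffices. To include $\alpha_j=1$ we only use that the slope is at most a small positive number, and we exploit twice that the total mass is finite. First, a function $\Phi$ that grows slowly is comparable to its maximum on a long range of scales before the maximum, and by Lemma~\ref{lem:lower} each of these scales carries mass; so the maximum is small. Second, either little mass accumulates in the neck, or the accumulated mass itself makes the slope negative.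

\begin{lemma}[neck]\label{lem:neck}
Assume $\alpha_j\le1$ for all $j$. For every $\eta\in(0,\frac14)$ there is $R(\eta)\ge R_1$ such that for $R\ge R(\eta)$ and $l$ large
\[
|M(Rr_l^i)-\mu_i|\le\eta,\qquad\Phi(s_0)\le C\eta,\qquad\nu_l(\mathcal N^{i,R}_l)\le C\sqrt\eta .
\]
\end{lemma}

\begin{proof}
Write $\mu=\mu_i$ and $s_1=Rr_l^i$. By Definition~\ref{def:bubble}, for any $\eta'>0$, $R$ large and then $l$ large, both $M(s_1)$ and $M(2s_1)$ are within $\eta'$ of $\mu$, and $\Phi(s_1)\le C\nu_l(A_{s_1})\le2C\eta'$ by Lemma~\ref{lem:lower}. So we can achieve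
\[
|M(s_1)-\mu|\le\eta,\qquad\Phi(s_1)\le\eta .
\]
We claim that for $R$ large
\begin{equation}\label{eq:key}
2+\frac{2\alpha s}{s+d}-\frac\mu\pi\le0\qquad(s_1\le s\le s_0).
\end{equation}
If the bubble has type $0$, then $\mu/\pi=4$ and $2\alpha s/(s+d)\le2$ because $\alpha\le1$. This is the only place where the hypothesis $\alpha_j\le1$ is used. If the bubble has type $j$, then $x_l^i\to p_j$, $\alpha=\alpha_j$, $\mu/\pi=4(1+\alpha)$ and $d\le C_0r_l^i$; the left side equals $-2(1+\alpha)-2\alpha d/(s+d)\le-2(1+\alpha)+2|\alpha|C_0/R$, which is negative for $R$ large.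

\emph{Step 1: $\Phi^*:=\max_{[s_1,s_0]}\Phi\le C\eta$.} Let $\Phi^*=\Phi(s^*)$. On $[s_1,s_0]$ we have $M\ge\mu-\eta$, so \eqref{eq:slope} and \eqref{eq:key} give, for $s\in[s_1,s^*]$ and $T=\log(s^*/s)$,
\[
\log\Phi^*-\log\Phi(s)\le\frac\eta\pi T+2\omega_l\sqrt T+C .
\]
If $T\le1/\eta$ and $l$ is so large that $\omega_l\le\sqrt\eta$, the right side is at most $1/\pi+2+C$. Thus $\Phi(s)\ge c\,\Phi^*$ for $s\in[s_1,s^*]$ with $s\ge s^*e^{-1/\eta}$. If $s_1\ge s^*e^{-1/\eta}$, then $\Phi^*\le C\Phi(s_1)\le C\eta$. Otherwise apply Lemma~\ref{lem:lower} to the disjoint annuli $A_s$ with $s=2^{-n}s^*$, $1\le n\le n_0:=\lfloor1/(\eta\log2)\rfloor$. Each has mass at least $c\,\Phi^*$, and $n_0\ge1/\eta$ for $\eta<\frac14$, so $c\,\Phi^*/\eta\le\rho$.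

\emph{Step 2: the mass of the neck.} Let $s'=\sup\{s\in[s_1,s_0]:M(s)\le\mu+\sqrt\eta\}$; the set contains $s_1$. By continuity $M(s')\le\mu+\sqrt\eta$, so the part of $\mathcal N$ with $|x-x_l^i|\le s'$, which lies in $\{s_1\le|x-x_l^i|\le s'\}$, has mass at most $M(s')-M(s_1)\le\sqrt\eta+\eta$. If $s'=s_0$ we are done. If $s'<s_0$, then $M\ge\mu+\sqrt\eta$ on $[s',s_0]$, so by \eqref{eq:key} the bracket in \eqref{eq:slope} is at most $-\sqrt\eta/\pi$ there. With $T=\log(s/s')$ and $2\omega_l\sqrt T\le\frac{\sqrt\eta}{2\pi}T+\frac{2\pi\omega_l^2}{\sqrt\eta}\le\frac{\sqrt\eta}{2\pi}T+\pi$ we obtain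
\[
\Phi(s)\le C\,\Phi^*e^{-\sqrt\eta\,T/2\pi}\qquad(s'\le s\le s_0).
\]
The rest of $\mathcal N$ is covered by the sets $E_s$ with $s=2^ns'\le s_0$, $n\ge0$. By Lemma~\ref{lem:upper} and Step 1 its mass is at most $C\Phi^*\sum_{n\ge0}2^{-n\sqrt\eta/2\pi}\le C\Phi^*/\sqrt\eta\le C\sqrt\eta$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:mass}]
Fix $\eta\in(0,\frac14)$ and $R$ admissible in Lemma~\ref{lem:neck} for all $i$, and let $l$ be large. A point $x\notin F$ satisfies $|x|<s_0/2$ in one of the charts; let $x_l^i$ be a center of that chart nearest to $x$, so $|x-x_l^i|<s_0$. Either $x$ lies in a disc $B(x_l^k,Rr_l^k)$ of that chart, or $x\in\mathcal N_l^{i,R}$. So $\Sigma$ is covered by $F$, the necks and the discs, and the discs are disjoint by Lemma~\ref{lem:family}(i). By Lemmas \ref{lem:far} and \ref{lem:neck},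
\[
0\le\rho-\sum_{i=1}^N\nu_l(B(x_l^i,Rr_l^i))\le C\eta+CN\sqrt\eta ,
\]
and each disc has mass within $\eta$ of $\mu_i$. Let $\eta\to0$.
\end{proof}

This completes the proof of Theorem~\ref{thm:A}.

\section{Failure of compactness for $\rho\in\Lambda$}\label{sec:B}

To prove Theorems \ref{thm:B} and \ref{thm:C} we prescribe a concentrated density $\sigma$ of total mass $\rho/4\pi$, let $v$ be the potential of $4\pi\sigma$, and check that $\tilde he^{2v}$ is nearly proportional to $\sigma$. From now on $q\in(1,\frac43]$ denotes a new exponent, close to $1$, with $\tilde h\in L^q(\Sigma)$. In a chart, the $L^q$ norms of the densities of a measure with respect to $dx$ and to $dV_g$ are comparable, and we do not distinguish them.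

\begin{lemma}\label{lem:criterion}
Let $\sigma_l\in L^q(\Sigma)$ be nonnegative with $4\pi\int_\Sigma\sigma_l=\rho$, let $v_l\in X$ solve $-\Delta_gv_l=4\pi\sigma_l-\rho/|\Sigma|$, and let $L_l>0$. Put $e_l=L_l^{-1}\tilde he^{2v_l}-\sigma_l$. If $\|e_l\|_{L^q}(1+\|\sigma_l\|_{L^q})\to0$, then $L_l^{-1}\int_\Sigma\tilde he^{2v_l}\to\rho/4\pi$ and $I'_\rho(v_l)\to0$ in $X^*$.
\end{lemma}

\begin{proof}
With $Z_l=\int\tilde he^{2v_l}$ we have $Z_l/L_l=\rho/4\pi+O(\|e_l\|_{L^q})$, so $\rho L_l/Z_l=4\pi+O(\|e_l\|_{L^q})$. By \eqref{eq:derivative}, $I'_\rho(v_l)[\varphi]=-2\int g_l\varphi$ for $\varphi\in X$, with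
\[
g_l=\frac{\rho\tilde he^{2v_l}}{Z_l}-4\pi\sigma_l=\Big(\frac{\rho L_l}{Z_l}-4\pi\Big)\sigma_l+\frac{\rho L_l}{Z_l}\,e_l\to0\quad\text{in }L^q .
\]
Since $H^1(\Sigma)\subset L^{q/(q-1)}(\Sigma)$, the claim follows.
\end{proof}

The building blocks are the densities \eqref{eq:bubble}, truncated to a disc. Fix $s_0>0$, $\beta>0$; for $\lambda\ge2$ put $S=(\lambda s_0)^{2\beta}$ and
\[
\sigma_{\beta,\lambda}=(1+S^{-1})f_{\beta,\lambda}\,\mathbf 1_{\{|x|<s_0\}},\qquad E_{\beta,\lambda}(x)=\frac1{2\pi}\int_{\mathbb R^2}\log\frac1{|x-\xi|}\,\sigma_{\beta,\lambda}(\xi)\,d\xi .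
\]
The substitution $y=(\lambda|x|)^{2\beta}$ turns $f_{\beta,\lambda}\,dx$ into $dy/(1+y)^2$. This confirms the second formula in \eqref{eq:bubble} and shows that $\sigma_{\beta,\lambda}$ is a probability density.

\begin{lemma}\label{lem:block}
Uniformly in $x\in\mathbb R^2$,
\begin{equation}\label{eq:potential}
4\pi\beta E_{\beta,\lambda}(x)=2\beta\log\lambda-\log(1+(\lambda|x|)^{2\beta})+O(S^{-1}\log(2+S)).
\end{equation}
With $\gamma_\beta=\min\{\frac13,2\beta\}$, for $b\in[1,\frac43]$ and, in the first bound, $b(1-\beta)<1$,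
\begin{equation}\label{eq:norms}
\|f_{\beta,\lambda}\|_{L^b(\mathbb R^2)}\le C\lambda^{2-2/b},\qquad\||x|f_{\beta,\lambda}\|_{L^b(|x|<2s_0)}\le C\lambda^{-\gamma_\beta}.
\end{equation}
\end{lemma}

\begin{proof}
Write $y=(\lambda|x|)^{2\beta}$. Averaging in $\xi$ over circles and using (F5), $E_{\beta,\lambda}(x)=-\frac1{2\pi}\int\log\max\{|x|,|\xi|\}\sigma_{\beta,\lambda}(\xi)\,d\xi$. For $|x|\ge s_0$ this is $-\frac1{2\pi}\log|x|$, and the error in \eqref{eq:potential} is $\log(1+1/y)\le S^{-1}$. For $s=|x|<s_0$ we get $s\,\partial_sE_{\beta,\lambda}=-\frac1{2\pi}(1+S^{-1})\frac y{1+y}$, while $s\,\partial_s\log(1+y)=2\beta\frac y{1+y}$. Matching at $s=s_0$,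
\[
4\pi\beta E_{\beta,\lambda}=-(1+S^{-1})\log(1+y)+(1+S^{-1})\log(1+S)-2\beta\log s_0 .
\]
Since $2\beta\log s_0=\log S-2\beta\log\lambda$, the error in \eqref{eq:potential} is $S^{-1}\log\frac{1+S}{1+y}+\log(1+S^{-1})$.

We have $f_{\beta,\lambda}(x)=\lambda^2f_{\beta,1}(\lambda x)$ and $f_{\beta,1}(x)\le C\min\{|x|^{2\beta-2},|x|^{-2\beta-2}\}$. So $f_{\beta,1}\in L^b(\mathbb R^2)$ if $b(1-\beta)<1$, and the first bound follows by scaling. Next, $(|x|f_{\beta,1})^b$ is integrable near $0$ because $(2\beta-1)b>-2$, and at most $C|x|^{-(2\beta+1)b}$ for $|x|\ge1$. Hence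
\[
\int_{|x|<2s_0}(|x|f_{\beta,\lambda})^bdx=\lambda^{b-2}\int_{|x|<2\lambda s_0}(|x|f_{\beta,1})^bdx\le C\big(\lambda^{b-2}(1+\log\lambda)+\lambda^{-2\beta b}\big),
\]
and $(b-2)/b\le-\frac12$.
\end{proof}

The loss $\lambda^{2-2/q}$ in \eqref{eq:norms} is an arbitrarily small power when $q$ is close to $1$. All $L^q$ errors below are bounded by $C\lambda^{-a+a'(1-1/q)}$ with $a>0$, $a'\ge0$ independent of $q$; we call such quantities \emph{negligible}. A negligible quantity times $\lambda^{a''(1-1/q)}$ is negligible, and finitely many negligible quantities tend to $0$ for a fixed $q$ close enough to $1$. The letter $\gamma$ denotes positive exponents independent of $q$.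

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Let $\rho=4\pi n+4\pi\sum_{j\in J}(1+\alpha_j)\in\Lambda$. Let $z_1,\dots,z_N$, $N=n+|J|\ge1$, consist of the points $p_j$, $j\in J$, and of $n$ further distinct points outside $\{p_1,\dots,p_m\}$. Take disjoint charts $U_i=\{|x|<4s_0\}$ at $z_i$ and let $\beta_i$ be $1$ plus the exponent of the chart, so that $\rho=4\pi\sum_i\beta_i$ and $\tilde h\,dV_g=\kappa_i|x|^{2\beta_i-2}dx$ in $U_i$. Let $H_i$ be the regular part of $G$ in $U_i$ and
\[
A_i(x)=4\pi\beta_iH_i(x,z_i)+\sum_{k\ne i}4\pi\beta_kG(x,z_k),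
\]
a smooth function on $\overline U_i$. The bubbles share the normalization $\int\tilde he^{2v}$, so their scales must be tuned to each other. For $L\to\infty$ define $\lambda_i$ by
\[
\lambda_i^{2\beta_i}=c_iL,\qquad c_i=\frac{\beta_i^2}{\pi\kappa_i(0)e^{2A_i(0)}} .
\]
Each $\lambda_i$ is a constant times a positive power of $L$, so negligibility can be measured in $L$. Let $f_i=f_{\beta_i,\lambda_i}$, $S_i=c_iLs_0^{2\beta_i}$, let $\sigma_i$ be the measure $\sigma_{\beta_i,\lambda_i}dx$ in $U_i$, $\sigma=\sum_i\beta_i\sigma_i$, and $v=4\pi\int G(\cdot,\xi)\,d\sigma(\xi)$. By (F4) $v\in X$ and $-\Delta_gv=4\pi\sigma-\rho/|\Sigma|$.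

For $x\in U_i$, the functions $\xi\mapsto H_i(x,\xi)$ and, for $k\ne i$, $\xi\mapsto G(x,\xi)$ on the disc $\{|\xi|\le s_0\}$ of $U_k$ are uniformly Lipschitz, and $\int|\xi|\,d\sigma_k=O(L^{-\gamma})$ by \eqref{eq:norms} with $b=1$. With \eqref{eq:potential} this gives, uniformly in $U_i$,
\begin{equation}\label{eq:vB}
v=\log(c_iL)-\log(1+(\lambda_i|x|)^{2\beta_i})+A_i+O(L^{-\gamma}).
\end{equation}
Hence on $\{|x|<s_0\}\subset U_i$ the density of $\tilde he^{2v}dV_g$ with respect to $dx$ is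
\[
\kappa_ie^{2A_i+O(L^{-\gamma})}\frac{\lambda_i^{4\beta_i}|x|^{2\beta_i-2}}{(1+(\lambda_i|x|)^{2\beta_i})^2}=\frac\pi{\beta_i}\,c_iL\,\kappa_ie^{2A_i+O(L^{-\gamma})}f_i=L\beta_i\big(1+O(|x|+L^{-\gamma})\big)f_i .
\]
So there $e:=L^{-1}\tilde he^{2v}-\sigma$ satisfies $|e|\le C(|x|+L^{-\gamma}+S_i^{-1})f_i$, and its $L^q$ norm is negligible by \eqref{eq:norms}. On the rest of $\Sigma$, $\sigma=0$ and $v$ is bounded: in $U_i\cap\{|x|\ge s_0\}$ by \eqref{eq:vB}, and outside the $U_i$ because $G(x,\xi)$ is bounded for $\xi$ in the support of $\sigma$. There $\|e\|_{L^q}\le CL^{-1}\|\tilde h\|_{L^q}$. As $\|\sigma\|_{L^q}\le C\sum_i\lambda_i^{2-2/q}$, Lemma~\ref{lem:criterion} shows that $I'_\rho(v)\to0$ and $\log\int\tilde he^{2v}=\log L+\log(\rho/4\pi)+o(1)$.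

For the energy, $\int|\nabla v|^2=4\pi\int v\,d\sigma$ because $v$ has mean zero. By the substitution $y=(\lambda_i|x|)^{2\beta_i}$,
\[
\int\log(1+(\lambda_i|x|)^{2\beta_i})\,d\sigma_i=(1+S_i^{-1})\int_0^{S_i}\frac{\log(1+y)}{(1+y)^2}\,dy\to1 ,
\]
and $\int A_i\,d\sigma_i\to A_i(0)$. By \eqref{eq:vB},
\[
\int_\Sigma|\nabla v|^2=\rho\log L+\sum_i4\pi\beta_i\big(\log c_i-1+A_i(0)\big)+o(1).
\]
The terms $\rho\log L$ cancel in $I_\rho(v)=\int|\nabla v|^2-\rho\log\int\tilde he^{2v}$, so $I_\rho(v)$ converges as $L\to\infty$, while $\|\nabla v\|_{L^2}\to\infty$. Along any sequence $L_l\to\infty$ the Palais--Smale condition is violated. The equivalence follows from Theorem~\ref{thm:A}.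
\end{proof}

\section{Exponents larger than one}\label{sec:C}

We realize the two-bubble configuration of Section~\ref{sec:model}. Let $\alpha=\alpha_1>1$, $\beta=\alpha-1>0$, $\rho=4\pi(\beta+1)$. A bubble of mass $4\pi$ and scale $1/\tau$ is placed at distance $d$ from $p_1$, and a bubble of mass $4\pi\beta$ and scale $1/\lambda$ is centered at $p_1$, with $1/\tau\ll d\ll1/\lambda$. In the model, $\log\Phi$ falls with slope $-2$ for $1/\tau<s<d$ and rises with slope $2\beta$ for $d<s<1/\lambda$. Both bubbles carry mass of order one only if the fall and the rise balance, that is, if $(\tau d)^2$ is comparable to $(\lambda d)^{-2\beta}$. The computation below shows that the correct ratio of the masses requires $(\tau d)^2=\beta^{-2}(\lambda d)^{-2\beta}$, and we choose $d=\lambda^{-2}$.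

\begin{proof}[Proof of Theorem~\ref{thm:C}]
Take a chart $U=\{|x|<4s_0\}$ at $p_1$, with $\tilde h\,dV_g=\kappa|x|^{2\alpha}dx$. For $\lambda\to\infty$ put
\[
d=\lambda^{-2},\quad\tau=\lambda^{\beta+2}/\beta,\quad K=\tau d=\lambda^\beta/\beta,\quad x_0=(d,0),\quad f_1=f_{\beta,\lambda},\quad f_2=f_{1,\tau}(\cdot-x_0).
\]
Let $\sigma=\beta\sigma_{\beta,\lambda}+\sigma_{1,\tau}(\cdot-x_0)$, viewed as a measure in $U$, and $v=4\pi\int G(\cdot,\xi)\,d\sigma(\xi)\in X$, so $4\pi\sigma(\Sigma)=\rho$ and $-\Delta_gv=4\pi\sigma-\rho/|\Sigma|$. By \eqref{eq:norms} with $b=1$ and $|\xi|\le|\xi-x_0|+d$ we have $\int|\xi|\,d\sigma=O(\lambda^{-\gamma})$. Since $H$ is Lipschitz, \eqref{eq:potential} gives uniformly in $U$, with $A=4\pi\alpha H(\cdot,p_1)$,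
\begin{equation}\label{eq:vC}
v=\log\frac{\lambda^{2\beta}}{1+(\lambda|x|)^{2\beta}}+\log\frac{\tau^2}{1+\tau^2|x-x_0|^2}+A+O(\lambda^{-\gamma}).
\end{equation}
So the density of $\tilde he^{2v}dV_g$ in $U$ is $\kappa e^{2A+O(\lambda^{-\gamma})}\Theta$ with
\[
\Theta=\frac{|x|^{2\alpha}\lambda^{4\beta}\tau^4}{(1+(\lambda|x|)^{2\beta})^2(1+\tau^2|x-x_0|^2)^2}.
\]
Let $L=\pi\beta^{-2}\lambda^{2\beta}$. By the choice of $\tau$ and $d$, also $L=\pi\tau^2\lambda^{4\beta}d^{2\alpha}$. Using $2\alpha=(2\beta-2)+4$ and these two expressions for $L$, we factor $\Theta$ in two ways: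
\[
\frac\Theta L=\beta f_1Q_1^2=f_2Q_2,\qquad Q_1=\frac{|x|^2}{\tau^{-2}+|x-x_0|^2},\qquad Q_2=\frac{(|x|/d)^{2\alpha}}{(1+(\lambda|x|)^{2\beta})^2}.
\]
The factor $Q_1$ is close to $1$ where $f_1$ has its mass, and $Q_2$ where $f_2$ has its mass.

\emph{Claim: $e_0=\Theta/L-\beta f_1-f_2$ has negligible norm in $L^q(|x|<s_0)$.} We take $q$ with $q(1-\beta)<1$ and use $f_1\le C\lambda^{2\beta}|x|^{2\beta-2}$ and $f_2\le C\tau^{-2}|x-x_0|^{-4}$.

On $\{|x-x_0|<d/2\}$ write $e_0=f_2(Q_2-1)-\beta f_1$. Here $\frac12<|x|/d<\frac32$, so $|Q_2-1|\le C(|x-x_0|/d+(\lambda d)^{2\beta})$. Since $|x|f_{1,1}\in L^q(\mathbb R^2)$, scaling gives $\||x-x_0|f_2\|_{L^q}\le C\tau^{-1}\tau^{2-2/q}$, hence $\|f_2(Q_2-1)\|_{L^q}\le C(K^{-1}+\lambda^{-2\beta})\tau^{2-2/q}$. On this disc $\|f_1\|_{L^q}\le C\lambda^{2\beta}d^{2\beta-2}d^{2/q}=C\lambda^{-2\beta}d^{-(2-2/q)}$.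

On $\{|x-x_0|\ge d/2\}$ write $e_0=\beta f_1(Q_1^2-1)-f_2$. Here $\|f_2\|_{L^q}\le C\tau^{-2}d^{2/q-4}=CK^{-2}d^{-(2-2/q)}$. Also $|x|\le3|x-x_0|$, so $Q_1\le9$, and from $\big||x|^2-|x-x_0|^2\big|\le4d|x-x_0|$ and $\tau^{-2}\le4K^{-2}|x-x_0|^2$ we get $|Q_1-1|\le4d/|x-x_0|+4K^{-2}$. Split at the intermediate radius $\ell=\lambda^{-3/2}$, which satisfies $d\ll\ell\ll1/\lambda$. On $|x|\le\ell$, $\|f_1\|_{L^q}\le C\lambda^{2\beta}\ell^{2\beta-2+2/q}=C\lambda^{-\beta}\ell^{-(2-2/q)}$. On $|x|\ge\ell$ we have $|x-x_0|\ge\ell/2$, so $|Q_1^2-1|\le C(\lambda^{-1/2}+K^{-2})$, while $\|f_1\|_{L^q}\le C\lambda^{2-2/q}$. All these bounds are negligible, since $d,\ell,\tau,K$ are powers of $\lambda$ up to constants. This proves the claim.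

Let $k_0=\kappa(0)e^{2A(0)}>0$ and $e=(k_0L)^{-1}\tilde he^{2v}-\sigma$. On $\{|x|<s_0\}$ the first term is $(1+O(|x|+\lambda^{-\gamma}))(\beta f_1+f_2+e_0)$, and $\sigma=(1+O(\lambda^{-\gamma}))(\beta f_1+f_2)+O(\tau^{-2})$, because $f_2\le C\tau^{-2}$ where $|x-x_0|\ge s_0$. So
\[
|e|\le C|e_0|+C|x|f_1+C|x-x_0|f_2+C(d+\lambda^{-\gamma})(f_1+f_2)+C\tau^{-2},
\]
which is negligible in $L^q(|x|<s_0)$ by the claim and \eqref{eq:norms}. Off $\{|x|<s_0\}$ the density of $\sigma$ is at most $C\tau^{-2}$, since $|x-x_0|\ge s_0/2$ there, and $v$ is bounded, by \eqref{eq:vC} in $U$ and by the boundedness of $G$ outside $U$; so $\|e\|_{L^q}\le C(L^{-1}+\tau^{-2})$ there. As $\|\sigma\|_{L^q}\le C\tau^{2-2/q}$, Lemma~\ref{lem:criterion} gives $I'_\rho(v)\to0$ in $X^*$ and $\int\tilde he^{2v}=k_0L(\alpha+o(1))\to\infty$. On a bounded subset of $H^1$ the integral $\int\tilde he^{2u}\le\|\tilde h\|_{L^q}\|e^{2u}\|_{L^{q/(q-1)}}$ is bounded by (F2). Hence $\|v\|_{H^1}\to\infty$ as $\lambda\to\infty$,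 and any sequence $\lambda_l\to\infty$ has the required properties.

Finally, if $m=1$ then $\Lambda=\{4\pi n:n\ge1\}\cup\{4\pi(1+\alpha+n):n\ge0\}$. The number $4\pi\alpha$ is smaller than every element of the second set, and it lies in the first only if $\alpha\in\mathbb N$.
\end{proof}

\begin{thebibliography}{9}
\bibitem{MR} Andrea Malchiodi and David Ruiz, \emph{New improved Moser-Trudinger inequalities and singular Liouville equations on compact surfaces}, arXiv:1007.3861 (2010).
\end{thebibliography}
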